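\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Single-point gradient blow-up for a Hamilton--Jacobi equation with $p$-Laplacian diffusion and zero boundary values}


\begin{abstract}
For $q>p>2$ we consider $u_t=\Delta_pu+|\nabla u|^q$ in a bounded planar domain $\Omega$ with $u=0$ on $\partial\Omega$. If $\Omega$ is symmetric with respect to $x=0$ and its boundary contains a flat piece around the origin, we construct smooth nonnegative initial data whose solution is symmetric in $x$, nonincreasing in $x$ for $x>0$, and has a gradient that becomes unbounded in finite time at the origin and at no other point. The equation is degenerate where $\nabla u=0$, and with zero boundary values this cannot be avoided globally. We obtain nondegeneracy locally: the data equal $y$ near the origin, up to a tiny concentrated bump which forces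 blow-up so quickly that the slope in the $y$-direction stays positive near the origin until the blow-up time. As a by-product, any finite set of boundary points with flat neighborhoods is the gradient blow-up set of some solution whose data are small in the sup norm.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $q>p>2$ and $\Delta_pu=\nabla\cdot(|\nabla u|^{p-2}\nabla u)$. Fix $L_1,L_2>0$ and let $\Omega\subset\mathbb R^2$ be a bounded domain such that
\begin{itemize}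
\item[(a)] $\Omega$ is of class $C^{2+\epsilon}$ for some $\epsilon\in(0,1)$;
\item[(b)] $\Omega$ is symmetric with respect to the axis $x=0$;
\item[(c)] $\Omega\subset\{y>0\}$, $[-L_1,L_1]\times\{0\}\subset\partial\Omega$ and $(-L_1,L_1)\times(0,L_2)\subset\Omega$;
\item[(d)] $\Omega$ is convex in the $x$-direction.
\end{itemize}
Write $\Omega_+=\Omega\cap\{x>0\}$. We study
\begin{equation}\label{pb}
\begin{cases}
u_t=\Delta_pu+|\nabla u|^q,&(x,y)\in\Omega,\ t>0,\\
u=0,&(x,y)\in\partial\Omega,\ t>0,\\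
u(\cdot,0)=u_0,&(x,y)\in\Omega .
\end{cases}
\end{equation}
Initial data are \emph{admissible} if $u_0\in C^2(\overline\Omega)$ and $u_0=0$ on $\partial\Omega$. A \emph{solution} on $[0,T)$ is a weak solution $u\in C(\overline\Omega\times[0,T))$ with $\nabla u\in L^\infty(\Omega\times(0,\tau))$ for every $\tau<T$. Such a solution exists and is unique; $T_{max}(u_0)$ denotes its maximal existence time. If $T=T_{max}(u_0)<\infty$, then $\|\nabla u(\cdot,t)\|_\infty\to\infty$ as $t\to T$ while $u$ stays bounded \cite{AS}. This is \emph{gradient blow-up}, and the gradient blow-up set is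
\[
GBUS(u_0)=\Bigl\{z_0\in\overline\Omega:\ \sup_{(\overline\Omega\cap B_r(z_0))\times(T-r,T)}|\nabla u|=\infty\ \text{ for every } r>0\Bigr\}.
\]

The source term $|\nabla u|^q$ makes $u$ grow where it is steep, while the boundary condition holds $u$ at zero on $\partial\Omega$. So the slope at the boundary may become infinite although $u$ remains bounded. Where on $\partial\Omega$ does this happen? Suppose $u$ is even in $x$ and $u_x\le0$ for $x>0$. Then the boundary slope $u_y(x,0,t)$ is nonincreasing in $x>0$, so it is largest at the origin, and one would guess that only the origin is affected. But monotonicity alone does not exclude that the slope becomes infinite along a whole segment around the origin.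

Attouchi and Souplet \cite{AS} consider the problem with boundary values $u=\mu y$. For given $\rho\in(0,L_1)$ and all sufficiently small $\mu>0$, there are data such that $T<\infty$, $u$ is symmetric, $u_x\le0$ in $\Omega_+$, $GBUS(u_0)\subset[-\rho,\rho]\times\{0\}$ and $u_y\ge\mu/2$ in all of $\Omega$ up to the blow-up time; for all such data, $GBUS(u_0)=\{(0,0)\}$. The bound $u_y\ge\mu/2$ keeps the equation nondegenerate. The case $\mu=0$ is left there as an open question. In that case no global bound of this kind can hold: a differentiable function that vanishes on $\partial\Omega$ has a critical point in $\Omega$, and there the diffusion degenerates. We show that the answer is nevertheless the same.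

\begin{theorem}\label{thm:main}
Let $q>p>2$ and let $\Omega$ satisfy {\rm(a)--(d)}. There is $u_0\in C^2(\overline\Omega)$ with $u_0\ge0$ in $\Omega$ and $u_0=0$ on $\partial\Omega$ such that the solution of \eqref{pb} has the following properties:
$T=T_{max}(u_0)<\infty$; $u(\cdot,t)$ is symmetric with respect to $x=0$ for all $t\in(0,T)$; $u_x\le0$ in $\Omega_+\times(0,T)$; and $GBUS(u_0)=\{(0,0)\}$.
\end{theorem}

The construction is local, and so gives more.

\begin{theorem}\label{thm:many}
Let $q>p>2$, let $\Omega\subset\mathbb R^2$ be any bounded $C^{2+\epsilon}$ domain, and let $z_1,\dots,z_n\in\partial\Omega$ be distinct points near each of which $\partial\Omega$ is a line segment. For every $\varepsilon>0$ there is an admissible $u_0\ge0$ with $\|u_0\|_\infty\le\varepsilon$, supported in the $\varepsilon$-neighborhood of $\{z_1,\dots,z_n\}$, such that $T_{max}(u_0)\le\varepsilon$ and $GBUS(u_0)=\{z_1,\dots,z_n\}$.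
\end{theorem}

\subsection{Strategy}
\emph{Local nondegeneracy.} The data are $u_0=y$ near the origin, cut off far away, plus a bump of width $\kappa$ and height of order $\kappa^{1-\beta}$, where $\beta=1/(q-p+1)$. By the scaling of the equation such a bump forces blow-up before a time of order $\kappa^{m}$, $m=1+(q-1)\beta$. For small $\kappa$ nothing else has time to happen: away from the origin $u$ stays close to its initial value, with gradient close to $e_2=(0,1)$ at distances between $1$ and $3$, and its support stays in a fixed box. If the bump is arranged so that $u_{0,y}\ge\frac12$ near the origin, comparison of $u$ with its translates in $y$ gives $u_y\ge\frac14$ near the origin up to the blow-up time (Section~\ref{sec:data}).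

\emph{From monotone to single-point.} Once $u_y\ge\frac14$, the function $u_x$ solves a linear, locally uniformly parabolic equation, and $u_x\le0$ can be improved to
\begin{equation}\label{intro:J}
u_x\le-\vartheta\,x\,y^{-\gamma}u^{\alpha}\qquad\text{for } 0<x<1 \text{ and small } y>0,
\end{equation}
by a maximum principle (Sections~\ref{sec:mono} and~\ref{sec:J}). Integrating in $x$ shows that $u\le C(x)y^{k}$ with $k=\gamma/(\alpha-1)$. If $k>1-\beta$, then near $(x,0)$, $x\ne0$, $u$ is smaller than the profile $y^{1-\beta}$ of gradient blow-up, and a barrier bounds the slope (Section~\ref{sec:barrier}). Section~\ref{sec:model} shows by hand, on one-dimensional profiles, where $\beta$ comes from, why $k$ has to lie in $(1-\beta,1)$, and why $\alpha$ should be close to $1$.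

\emph{Use of the hypotheses.} Flatness of $\partial\Omega$ near the origin (c) is used everywhere. Symmetry (b) makes the reflection of $u$ a solution in the same domain. Regularity (a) enters only through the well-posedness theory. Hypothesis (d) is not used: outside a box in which $\Omega$ is a half-plane the solution vanishes up to the blow-up time. The assumption $q>p$ gives $\beta<1$, without which the bump would not be small. The assumption $p>2$ gives finite speed of propagation.

\section{Linearization and two model profiles}\label{sec:model}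

\subsection{Notation}
Throughout,
\[
\beta=\frac1{q-p+1}\in(0,1),\qquad m=1+(q-1)\beta,\qquad \beta(q-p)=1-\beta ,
\]
$z=(x,y)$, $a(\xi)=|\xi|^{p-2}\xi$ and
\[
A(\xi)=Da(\xi)=|\xi|^{p-2}\Bigl(I+(p-2)\frac{\xi\otimes\xi}{|\xi|^2}\Bigr)\ \ge\ |\xi|^{p-2}I .
\]
For a given solution $u$ we write $A=A(\nabla u)$, $P=\Delta_pu=A_{ij}u_{ij}$, and
\[
\mathcal Lw=w_t-\partial_i(A_{ij}w_j)-q|\nabla u|^{q-2}\nabla u\cdot\nabla w .
\]
This is the linearization of the equation at $u$. Where $u$ is smooth and $\nabla u\ne0$, differentiating the equation gives $\mathcal Lu_x=\mathcal Lu_y=0$. Moreover $A\nabla u=(p-1)a(\nabla u)$, so $\operatorname{div}(A\nabla u)=(p-1)P$.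

\emph{Scaling.} If $u$ is a solution in $\Omega$, then $\lambda^{1-\beta}u(z/\lambda,t/\lambda^m)$ is a solution in $\lambda\Omega$: its gradient scales like $\lambda^{-\beta}$, and the exponents of the three terms of the equation, $(1-\beta)-m$, $-\beta(p-1)-1$ and $-\beta q$, coincide. Symmetry, monotonicity and the blow-up set are carried along. Hence in Theorem~\ref{thm:main} we may and do assume that $L_1,L_2\ge10$, so that
\begin{equation}\label{box}
(-10,10)\times(0,10)\subset\Omega,\qquad[-10,10]\times\{0\}\subset\partial\Omega .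
\end{equation}

\subsection{The singular profile}
Consider stationary solutions $u=U(y)$, $U'>0$, so that $(p-1)U'^{\,p-2}U''+U'^{\,q}=0$. Dividing by $U'^q$ gives
\[
\bigl(U'^{-(q-p+1)}\bigr)'=\frac{q-p+1}{p-1}=\frac1{\beta(p-1)},\qquad\text{so}\qquad U'(y)=\Bigl(\frac{y+c}{\beta(p-1)}\Bigr)^{-\beta}.
\]
For $c>0$ the slope at $y=0$ is finite, and it becomes infinite as $c\to0$. The limit
\[
U_*(y)=\frac{(\beta(p-1))^\beta}{1-\beta}\,y^{1-\beta}
\]
is bounded near $y=0$ because $\beta<1$; it is the model of gradient blow-up. Lemma~\ref{lem:A} below shows that $|\nabla u|\le Cy^{-\beta}$ always holds near the origin in the situation of this paper.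

Now suppose that $u\le Cy^{k}$ for some $k>1-\beta$, and choose $n\in(1-\beta,\min(k,1))$. For $S(y)=B[(y+c)^n-c^n]$, $c>0$, and $\Upsilon=y+c$ we have
\begin{equation}\label{1dbarrier}
(S'^{\,p-1})'+S'^{\,q}=S'^{\,p-2}\bigl[-(p-1)Bn(1-n)\Upsilon^{n-2}+(Bn)^{q-p+2}\Upsilon^{(n-1)(q-p+2)}\bigr],
\end{equation}
and the ratio of the second term in the bracket to the first is of order $\Upsilon^{1-(1-n)/\beta}$, a positive power precisely because $n>1-\beta$. So, however large $B$ is, $S$ is a supersolution as long as $\Upsilon$ is small, that is, near the wall and for small $c$; and it has bounded slope. A growth exponent larger than $1-\beta$ therefore rules out gradient blow-up. This is made precise, with a localization in $x$, in Section~\ref{sec:barrier}.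

\subsection{Which function to compare \texorpdfstring{$u_x$}{ux} with}
Inequality \eqref{intro:J} says that $J\le0$, where $J=u_x+\vartheta xy^{-\gamma}u^\alpha$. As $\mathcal Lu_x=0$, the maximum principle requires essentially that $\mathcal L(xy^{-\gamma}u^\alpha)<0$. Let us see what this demands for two profiles. For $u=U(y)$ the matrix $A$ is diagonal with $A_{22}=(p-1)U'^{\,p-2}$, so
\[
\mathcal L(xy^r)=-(p-1)r\,x\,\partial_y\bigl(U'^{\,p-2}y^{r-1}\bigr)-q\,r\,x\,U'^{\,q-1}y^{r-1}.
\]
\emph{The linear profile $U=y$.} It solves the equation up to a bounded term, and up to a factor it is what $u$ looks like very close to the wall as long as its slope is bounded. Here $y^{-\gamma}U^\alpha=y^r$ with $r=\alpha-\gamma$ and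
\[
\mathcal L(xy^r)=-r\,x\bigl[(p-1)(r-1)y^{r-2}+qy^{r-1}\bigr].
\]
With $\gamma=k(\alpha-1)$ we have $r-1=(1-k)(\alpha-1)$, and $r>0$ for $\alpha$ close to $1$. For small $y$ the leading term has the right sign if $k<1$ and the wrong sign if $k>1$.

\emph{The singular profile $U_*$.} Here $y^{-\gamma}U_*^\alpha$ is a multiple of $y^\nu$ with $\nu=\alpha(1-\beta)-\gamma$. Since $U_*'^{\,p-2}$ is a multiple of $y^{-\beta(p-2)}$ and $U_*'^{\,q-1}=U_*'^{\,p-2}\beta(p-1)/y$,
\[
\mathcal L(xy^\nu)=-(p-1)\nu\,x\,U_*'^{\,p-2}y^{\nu-2}\bigl[\nu-1-\beta(p-2)+q\beta\bigr]=-(p-1)\nu(\nu+\beta)\,x\,U_*'^{\,p-2}y^{\nu-2},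
\]
because $\beta(q-p+2)=1+\beta$. This is negative if $\nu>0$. For any fixed $k$, $\nu\to1-\beta>0$ as $\alpha\to1$.

So we need $k\in(1-\beta,1)$, the lower bound for the conclusion and the upper one for the linear profile, and $\alpha$ close to $1$. We take $k=1-\beta/2$. In Section~\ref{sec:J} the general solution is treated; the two profiles are then replaced by a quadratic inequality in the logarithmic slope $yu_y/u$, and the remaining terms are shown to be smaller by a power of $y$. It is there that $u_y\ge\frac14$ is indispensable: we divide by powers of $|\nabla u|$ at every step.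

\section{Comparison and regularity}\label{sec:tools}

\subsection{Comparison}
A function $u\in C(\overline G\times[0,\tau])$ with bounded gradient is a weak subsolution in $G\times(0,\tau)$ if
$\iint\{-u\psi_t+a(\nabla u)\cdot\nabla\psi-|\nabla u|^q\psi\}\le0$ for all nonnegative Lipschitz $\psi$ with compact support in $G\times(0,\tau)$; for supersolutions the inequality is reversed, and solutions are both. The parabolic boundary is $(\overline G\times\{0\})\cup(\partial G\times[0,\tau])$.

\begin{proposition}[Comparison]\label{prop:CP}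
Let $G\subset\mathbb R^2$ be bounded and open, and let $u,v\in C(\overline G\times[0,\tau])$ have bounded gradients. If $u$ is a weak subsolution and $v$ a weak supersolution in $G\times(0,\tau)$, and $u\le v$ on the parabolic boundary, then $u\le v$.
\end{proposition}

\begin{proof}
Let $\delta>0$. By uniform continuity $w=(u-v-\delta)_+$ vanishes near $\partial G$ and near $t=0$. Denote by $f_h(t)=\frac1h\int_t^{t+h}f$ the Steklov average. For small $h$ the function $((u-v)_h-\delta)_+$ vanishes near $\partial G$ and at $t=0$, and is admissible in the averaged inequality for $u-v$. Integrating in time and letting $h\to0$,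
\[
\tfrac12\int w^2(t)\le\int_0^t\!\!\int\bigl\{-(a(\nabla u)-a(\nabla v))\cdot\nabla w+(|\nabla u|^q-|\nabla v|^q)w\bigr\}.
\]
Let $\Lambda=|\nabla u|+|\nabla v|$, a bounded function. Recall
\[
(a(\xi)-a(\zeta))\cdot(\xi-\zeta)\ge c_p(|\xi|+|\zeta|)^{p-2}|\xi-\zeta|^2,\qquad \bigl||\xi|^q-|\zeta|^q\bigr|\le q(|\xi|+|\zeta|)^{q-1}|\xi-\zeta| .
\]
On $\{w>0\}$ the integrand is thus at most $-c_p\Lambda^{p-2}|\nabla w|^2+q\Lambda^{q-1}|\nabla w|w\le C\Lambda^{2q-p}w^2\le C'w^2$ by Young's inequality. Gronwall's lemma gives $w=0$. Let $\delta\to0$.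
\end{proof}

In particular $u\ge0$ whenever $u_0\ge0$. We use Proposition~\ref{prop:CP} on $[0,\tau]$ for every $\tau<T$ without mentioning $\tau$.

\begin{lemma}\label{lem:ut}
Let $u$ be the solution of \eqref{pb} with admissible data $u_0$, and $C_0=\sup|\Delta_pu_0+|\nabla u_0|^q|$. Then $u$ is Lipschitz in $t$ with constant $C_0$; in particular $|u_t|\le C_0$.
\end{lemma}

\begin{proof}
As $p>2$, $a(\nabla u_0)$ is $C^1$ and $C_0<\infty$. The function $u_0+C_0t$ is a supersolution and $u_0-C_0t$ is a subsolution, with the correct order on the parabolic boundary, so $|u(\cdot,h)-u_0|\le C_0h$ for $0<h<T$. Now $u(\cdot,\cdot+h)$, $u+C_0h$ and $u-C_0h$ satisfy the same equation, and $u-C_0h\le u(\cdot,\cdot+h)\le u+C_0h$ on the parabolic boundary. Hence $|u(\cdot,t+h)-u(\cdot,t)|\le C_0h$.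
\end{proof}

\subsection{Regularity}
We quote two facts.

\smallskip
\noindent\textbf{(R1)} (\cite{DF1,DF2,DB}.) \emph{Let $v_t-\Delta_pv=f$ weakly in $B_r(z_0)\times(t_1,t_2)$ with $|\nabla v|,|f|\le M$. For $r'<r$ and $t_1'\in(t_1,t_2)$ there are $\varrho\in(0,1)$ and $C$, depending only on $p,M,r,r',t_1'-t_1$ and an upper bound of $t_2-t_1$, such that $[\nabla v]_{C^{\varrho,\varrho/2}(B_{r'}(z_0)\times(t_1',t_2))}\le C$.}

\smallskip
\noindent\textbf{(R2)} (Linear theory; \cite{LSU,Li}.) \emph{Let $w$ be a bounded weak solution, $\nabla w\in L^2$, of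
\[
w_t=\partial_i(a_{ij}w_j+f_i)+b_jw_j+f_0
\]
in a cylinder, or in a half cylinder with $w=0$ on the flat part. Suppose that $a_{ij}$ is uniformly elliptic, $a_{ij},f_i$ are H\"older continuous in $(z,t)$, and $b_j,f_0$ are bounded. Then $w$ and $\nabla w$ are H\"older continuous in $(z,t)$ on smaller (half) cylinders, up to the final time, with bounds depending only on the data and $\sup|w|$.}

\begin{lemma}\label{lem:boot}
Let $u$ be a solution of \eqref{pb} with admissible data. Suppose that in a cylinder, or in a half cylinder at $\{y=0\}$ where $u=0$, $\nabla u$ is H\"older continuous in $(z,t)$ and $0<c\le|\nabla u|\le M$. Then $u$ is $C^\infty$ in the interior, and for some $\varrho\in(0,1)$ both $u$ and $u_x$ are $C^{2+\varrho,1+\varrho/2}$ in smaller (half) cylinders, up to the flat part and up to the final time. The bounds depend only on $p$, $q$, $c$, $M$, $C_0$, the H\"older norm of $\nabla u$ and the cylinders.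
\end{lemma}

\begin{proof}
The cylinders may shrink from step to step.

\emph{Step 1.} The quotient $w=(u(x+h,y,t)-u(x,y,t))/h$ solves $w_t=\partial_i(\tilde A_{ij}w_j)+\tilde b_jw_j$, where $\tilde A=\int_0^1A(\nabla u+\varsigma(\nabla u(x+h,\cdot)-\nabla u))\,d\varsigma$ and $\tilde b$ is the analogous average of $q|\xi|^{q-2}\xi$. For small $h$ the segment between the two gradients stays away from $0$ by H\"older continuity, so $\tilde A$ is uniformly elliptic and uniformly H\"older. As $|w|\le M$ and $w=0$ on the flat part, (R2) bounds $w,\nabla w$ in H\"older spaces uniformly in $h$. So $u_x,\nabla u_x$ are H\"older. In the interior the same holds in all directions.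

\emph{Step 2.} The backward quotients $(u(\cdot,t)-u(\cdot,t-h))/h$ are bounded by $C_0$ (Lemma~\ref{lem:ut}), vanish on the flat part and solve an equation of the same type. Hence $u_t,\nabla u_t$ are H\"older, up to the final time.

\emph{Step 3.} In the interior $u$ is now a classical solution, and
$A_{22}u_{yy}=u_t-|\nabla u|^q-A_{11}u_{xx}-2A_{12}u_{xy}$.
The right side is H\"older up to the flat part and $A_{22}\ge c^{p-2}$. So $u\in C^{2+\varrho,1+\varrho/2}$.

\emph{Step 4.} The function $w=u_x$ solves $w_t=\partial_i(A_{ij}w_j)+b\cdot\nabla w$ with $b=q|\nabla u|^{q-2}\nabla u$. Its difference quotients in $x$ are bounded, vanish on the flat part, and satisfy an equation to which (R2) applies uniformly; in the limit it reads, for $\omega=u_{xx}$,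
\[
\omega_t=\partial_i\bigl(A_{ij}\omega_j+(\partial_xA_{ij})w_j\bigr)+b\cdot\nabla\omega+\partial_xb\cdot\nabla w,
\]
where $\partial_xA_{ij}$ and $w_j$ are H\"older and $\partial_xb$ is bounded by Step~3. So $\nabla u_{xx}$ is H\"older, up to the flat part. In the interior this argument can be iterated, in all directions and in $t$, and gives $u\in C^\infty$. So the equation for $w$ holds there pointwise, in nondivergence form; solving it for $A_{22}w_{yy}$ shows that $u_{xyy}$ is H\"older up to the flat part, because $u_{xt}$ is, by Step~2, and $u_{xxx},u_{xxy}$ are. Thus $u_x\in C^{2+\varrho,1+\varrho/2}$.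
\end{proof}

Fact (R1) is an interior statement. We need it up to the wall $y=0$ and up to $t=0$, and with constants that do not deteriorate when $T$ is small. Both are achieved by extending $u$.

\begin{lemma}\label{lem:reflect}
Let $u$ be a solution of \eqref{pb} with admissible data $u_0$, and assume \eqref{box}. Let $\tilde u_0$ be the odd reflection of $u_0$ in $y$. On $(-9,9)^2$ define $v(x,y,t)=u(x,y,t)$ for $y\ge0,t\ge0$, $v(x,y,t)=-u(x,-y,t)$ for $y<0,t\ge0$, and $v=\tilde u_0$ for $t<0$. Then, weakly in $(-9,9)^2\times(-1,T)$,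
\[
v_t-\Delta_pv=f,\qquad f=\operatorname{sgn}(y)|\nabla v|^q\ (t>0),\qquad f=-\Delta_p\tilde u_0\ (t<0).
\]
Consequently $\nabla u$ is continuous on $([-8,8]\times[0,8])\times[0,T)$, and $u$ is $C^\infty$ near interior points of this box where $t>0$ and $\nabla u\neq0$.
\end{lemma}

\begin{proof}
Since $u_0\in C^2$ vanishes on $y=0$, $\tilde u_0\in W^{2,\infty}$. Let $\psi$ be a test function and $\psi_o$ its part odd in $y$. As $v$, the first component of $a(\nabla v)$ and $f$ are odd in $y$, and the second component of $a(\nabla v)$ is even, all pairings with the even part of $\psi$ vanish, and pairings with $\psi_o$ are twice the integrals over $y>0$. Since $\psi_o=0$ on $y=0$ and $\nabla u$ is bounded on $\Omega\times(0,\tau)$ for $\tau<T$, $\psi_o$ is an admissible test function for $u$: multiply it by cut-offs $\min(1,(y/\epsilon-1)_+)$ in $y$ and similarly in $t$. The gradient of the cut-off in $y$ is of order $1/\epsilon$ on a strip of width $\epsilon$ on which $\psi_o=O(\epsilon)$, so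 it contributes nothing as $\epsilon\to0$, while the cut-off in $t$ produces the initial value:
\[
\iint_{t>0,\,y>0}\{-u\psi_{o,t}+a(\nabla u)\cdot\nabla\psi_o-|\nabla u|^q\psi_o\}=\int_{y>0}u_0\,\psi_o(\cdot,0).
\]
Thus the part $t>0$ of the weak formulation for $v$ contributes $+\int\tilde u_0\psi(\cdot,0)$. The part $t<0$ contributes $-\int\tilde u_0\psi(\cdot,0)$, because $a(\nabla\tilde u_0)$ is Lipschitz and may be integrated by parts. The two cancel. The last assertions follow from (R1), applied on $(-1,\tau)$ for $\tau<T$, and Lemma~\ref{lem:boot}.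
\end{proof}

\section{Two local gradient estimates}\label{sec:bernstein}

Both estimates are local forms of Bernstein's method. The first gives the rate $y^{-\beta}$ of the singular profile. The second says that a gradient bound at the initial time and on the wall propagates into the domain; so blow-up can be excluded by controlling $u_y$ on the wall only. In this section $u$ is a solution as in Lemma~\ref{lem:reflect}.

For $R\le1$ put $\eta(z)=(1-|z-z_0|^2/R^2)_+^2$. Then
\[
|\nabla\eta|\le CR^{-1}\eta^{1/2},\qquad |D^2\eta|+|\nabla\eta|^2/\eta\le CR^{-2}\quad\text{on }\{\eta>0\}.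
\]
Let $w=|\nabla u|^2$. Where $\nabla u\neq0$ and $t>0$, multiplying $\mathcal Lu_k=0$ by $2u_k$ and summing gives
\[
\mathcal Lw=-2A_{ij}u_{ki}u_{kj}\le-2|\nabla u|^{p-2}|D^2u|^2,\qquad|\partial_iA_{ij}|\le C|\nabla u|^{p-3}|D^2u| .
\]
Let $h=1$, or $h=1+u$ with $0\le u\le M$, and $W=hw$. Suppose that the maximum of $\eta W$ over $(\operatorname{supp}\eta\cap\{y\ge0\})\times[t_0,\tau]$, $\tau<T$, is positive and attained at a point with $t>t_0$, $y>0$. There $\nabla u\ne0$, so $u$ is smooth, and
\[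
W_t\ge0,\qquad\nabla W=-W\frac{\nabla\eta}\eta,\qquad \eta A_{ij}W_{ij}\le\frac{2W}{\eta}A\nabla\eta\cdot\nabla\eta-WA_{ij}\eta_{ij}.
\]
Since $W_t=\mathcal LW+A_{ij}W_{ij}+(\partial_iA_{ij})W_j+q|\nabla u|^{q-2}\nabla u\cdot\nabla W$, $|A|\le C|\nabla u|^{p-2}$ and $W\le C|\nabla u|^2$, we obtain at that point
\begin{equation}\label{bern}
0\le W_t\le\mathcal LW+\frac{C|\nabla u|^p}{R^2\eta}+\frac{C|\nabla u|^{p-1}|D^2u|}{R\,\eta^{1/2}}+\frac{C|\nabla u|^{q+1}}{R\,\eta^{1/2}} ,
\end{equation}
with $C=C(p,q)$ if $h=1$ and $C=C(p,q,M)$ if $h=1+u$.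

\begin{lemma}\label{lem:A}
For $z_0=(x_0,y_0)$ with $|x_0|\le2$, $0<y_0\le2$ we have $|\nabla u(z_0,t)|\le Cy_0^{-\beta}$ for $t\in[0,T)$, where $C=C(p,q,C_0,\|\nabla u_0\|_\infty)$.
\end{lemma}

\begin{proof}
Take $h=1$, $R=y_0/2$, $t_0=0$; then $\operatorname{supp}\eta\subset\{y>0\}$. If the maximum of $\eta w$ is attained at $t=0$, it is at most $\|\nabla u_0\|_\infty^2$. Otherwise, if it is positive, \eqref{bern} and Young's inequality give, at the maximum point,
\[
|\nabla u|^{p-2}|D^2u|^2\le C\frac{|\nabla u|^p}{R^2\eta}+C\frac{|\nabla u|^{q+1}}{R\,\eta^{1/2}}.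
\]
If $|\nabla u|^q<2C_0$ there, then $\eta w\le(2C_0)^{2/q}$. If $|\nabla u|^q\ge2C_0$, the bound $|u_t|\le C_0$ gives $|P|\ge|\nabla u|^q-|u_t|\ge\frac12|\nabla u|^q$, and since $|P|\le C|\nabla u|^{p-2}|D^2u|$, we get $|D^2u|\ge c|\nabla u|^{q-p+2}$. Insert this, divide by $|\nabla u|^p$ and multiply by $\eta$: with $X=\eta^{1/2}|\nabla u|^{q-p+1}$,
\[
cX^2\le CR^{-2}+CR^{-1}X,\qquad\text{so } X\le C/R,\qquad \eta w\le\eta^\beta w=X^{2\beta}\le CR^{-2\beta}.
\]
As $y_0\le2$, all three bounds are at most $Cy_0^{-2\beta}$, and $\eta(z_0)=1$.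
\end{proof}

\begin{lemma}\label{lem:B}
Let $0\le u\le M$, $z_0\in[-7,7]\times[0,7]$, $R\le1$ and $t_0\in[0,T)$. Suppose $|\nabla u|\le M$ on $(B_R(z_0)\cap\{y\ge0\})\times\{t_0\}$ and on $(B_R(z_0)\cap\{y=0\})\times[t_0,T)$. Then $|\nabla u|\le C(p,q,M)/R$ on $(B_{R/2}(z_0)\cap\{y\ge0\})\times[t_0,T)$.
\end{lemma}

\begin{proof}
Take $h=1+u$. Using $u_t=P+|\nabla u|^q$,
\[
\mathcal Lh=u_t-(p-1)P-q|\nabla u|^q=-(p-2)P-(q-1)|\nabla u|^q ,
\]
and $\mathcal LW=h\mathcal Lw+w\mathcal Lh-2A\nabla u\cdot\nabla w$. The negative term $-(q-1)|\nabla u|^q$ is the reason for the factor $h$. We get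
\begin{align*}
\mathcal LW&\le-2|\nabla u|^{p-2}|D^2u|^2+C|\nabla u|^p|D^2u|-(q-1)|\nabla u|^{q+2}\\
&\le-|\nabla u|^{p-2}|D^2u|^2+C|\nabla u|^{p+2}-(q-1)|\nabla u|^{q+2}.
\end{align*}
Insert this in \eqref{bern} and absorb the term with $|D^2u|$ by Young's inequality: at a positive maximum with $t>t_0$, $y>0$,
\[
|\nabla u|^{q+2}\le C|\nabla u|^{p+2}+C\frac{|\nabla u|^p}{R^2\eta}+C\frac{|\nabla u|^{q+1}}{R\,\eta^{1/2}} .
\]
One of the terms on the right is at least a third of the left side. If it is the first, $|\nabla u|\le C$ because $q>p$. If it is the second, either $|\nabla u|<1$ or $|\nabla u|^2\le|\nabla u|^{q-p+2}\le C/(R^2\eta)$. If it is the third, $|\nabla u|\le C/(R\eta^{1/2})$. In each case $\eta^{1/2}|\nabla u|\le C/R$, so $\eta W\le C/R^2$. Maxima at $t=t_0$ or $y=0$ are controlled by the hypothesis. Finally $\eta\ge\frac9{16}$ on $B_{R/2}(z_0)$ and $w\le W$.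
\end{proof}

\section{The initial data and what survives until blow-up}\label{sec:data}

\subsection{The data}
Choose smooth functions:
\begin{itemize}
\item $\theta$ even, $0\le\theta\le1$, nonincreasing on $[0,\infty)$, $\theta=1$ on $[-4,4]$, $\theta=0$ off $[-6,6]$;
\item $\chi$ even, $\chi\ge0$, nonincreasing on $[0,\infty)$, $\chi=1$ on $[-1,1]$, $\chi=0$ off $[-2,2]$;
\item $j$ on $[0,\infty)$ nondecreasing, $j(0)=0$, $j=1$ on $[\frac12,\infty)$;
\item $\ell$ on $[0,\infty)$ nonincreasing, $\ell=1$ on $[0,1]$, $\ell=0$ on $[1+4H,\infty)$, $|\ell'|\le\frac1{2H}$.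
\end{itemize}
The constant $H=H(p,q)>0$ is fixed in Lemma~\ref{lem:time}. Put $\varphi=y\,\theta(x)\theta(y)$, extended by $0$, and
\[
u_0=\varphi+\kappa^{1-\beta}H\,\chi\Bigl(\frac x\kappa\Bigr)j\Bigl(\frac y\kappa\Bigr)\ell\Bigl(\frac y{\kappa^{1-\beta}}\Bigr),\qquad0<\kappa\le1 .
\]
The bump has width of order $\kappa$, rises over a distance of order $\kappa$ from the wall, and has height $H\kappa^{1-\beta}$; this is the size on which the scaling of the equation acts. But it decays in $y$ much more slowly, over a distance $4H\kappa^{1-\beta}\gg\kappa$. Therefore its slope is never below $-\frac12$: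
\[
\partial_y(\text{bump})\ge\kappa^{1-\beta}H\cdot\kappa^{-(1-\beta)}\min\ell'\ge-\tfrac12 .
\]

We write ``$\kappa$ small'' for finitely many upper bounds on $\kappa$, none of which depends on $\kappa$ itself. We always assume $\kappa\le\frac1{16}$ and $(1+4H)\kappa^{1-\beta}\le\frac18$, so that the bump is supported in $\{|x|\le\frac18,\ 0\le y\le\frac18\}\subset\{|z|<\frac14\}$. Then $u_0\in C^2(\overline\Omega)$, $u_0=0$ on $\partial\Omega$, $u_0\ge0$, $u_0$ is even in $x$ and nonincreasing in $|x|$, and, as $\varphi=y$ on $[-4,4]\times[0,4]$,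
\begin{equation}\label{u0y}
u_{0,y}\ge\tfrac12\quad\text{on }[-4,4]\times[0,4].
\end{equation}
Let $u\ge0$ be the solution and $T=T_{max}(u_0)$. Figure~\ref{fig} shows the regions which occur below.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\fill[gray!25] (3,0) arc (0:180:3) -- (-1,0) arc (180:0:1) -- cycle;
\draw (-10,0) -- (-10,10) -- (10,10) -- (10,0);
\draw[very thick] (-10,0) -- (10,0);
\draw[dashed] (-7,0) -- (-7,7) -- (7,7) -- (7,0);
\draw (-2,0) rectangle (2,2);
\fill (0.25,0) arc (0:180:0.25) -- cycle;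
\node at (0,2.5) {\small $\nabla u\approx e_2$};
\node at (0,1.5) {\small $u_y\ge\frac14$};
\node at (4.9,5.8) {\small $u$ lives here};
\node at (8.5,8.5) {\small $u=0$};
\node[below] at (7,0) {\small $7$};
\node[below] at (3,0) {\small $3$};
\node[below] at (2,0) {\small $2$};
\node[below] at (1,0) {\small $1$};
\node[below] at (0,0) {\small $0$};
\node[below] at (10,0) {\small $10$};
\end{tikzpicture}
\caption{The part $(-10,10)\times(0,10)$ of $\Omega$ above its flat wall, to scale. Black: the half disk $|z|<\frac14$ containing the bump. Gray: the half annulus $1\le|z|\le3$, where $\nabla u$ stays close to $e_2$. The rectangle $[-2,2]\times[0,2]$, whose top and lateral sides lie in the half annulus, is where $u_y\ge\frac14$ up to the blow-up time. Outside the dashed box $[-7,7]\times[0,7]$ the solution vanishes up to the blow-up time.}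
\label{fig}
\end{figure}

\subsection{Fast blow-up}

\begin{lemma}\label{lem:time}
The constant $H=H(p,q)$ can be chosen such that $T\le T_0\kappa^m$ with $T_0=T_0(p,q)$.
\end{lemma}

\begin{proof}
The idea is to rescale the bump to unit size and to show that a weighted mean of the rescaled solution satisfies a differential inequality that cannot hold for long.

Let $U(X,Y,s)=\kappa^{-(1-\beta)}u(\kappa X,\kappa Y,\kappa^ms)\ge0$. It solves the equation in $\Omega/\kappa\supset(-1,1)\times(0,1)$ and vanishes on $Y=0$. On $Q=[-1,1]\times[0,1]$ let $\psi=\xi(X)\omega(Y)$ with $\xi=(1-X^2)^{p-1}$, $\omega=(Y(1-Y))^{p-1}$. This function is Lipschitz and vanishes on $\partial Q$, so it may be used as a test function. With Young's inequality (exponents $\frac q{p-1}$ and $\frac{q}{q-p+1}=q\beta$), for a.e.\ $s$,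
\begin{align*}
\frac d{ds}\int_QU\psi&=-\int_Q|\nabla U|^{p-2}\nabla U\cdot\nabla\psi+\int_Q|\nabla U|^q\psi\\
&\ge\frac12\int_Q|\nabla U|^q\psi-C\int_Q|\nabla\psi|^{q\beta}\psi^{-(p-1)\beta}.
\end{align*}

\emph{The last integral is finite.} We have $|\xi'|\le C(1-X^2)^{p-2}$ and $|\omega'|\le C(Y(1-Y))^{p-2}$. The contribution of $\xi'\omega$ to the integrand is at most
$C(1-X^2)^{(p-2)q\beta-(p-1)^2\beta}\,\omega^{(q-p+1)\beta}$. Here $(q-p+1)\beta=1$ and
\[
(p-2)q\beta-(p-1)^2\beta=(p-1)(q-p+1)\beta-q\beta=p-1-q\beta=(p-1)(1-\beta)-1>-1 ,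
\]
where we used $q\beta=1+(p-1)\beta$. So this contribution is integrable, and so is that of $\xi\omega'$, which is at most $C(Y(1-Y))^{p-1-q\beta}$.

\emph{A weighted Poincar\'e inequality.} As $U=0$ on $Y=0$, H\"older's inequality gives for fixed $X$
\[
U(X,Y)^q\le\int_0^1|U_Y|^q\omega\,dY'\Bigl(\int_0^1\omega^{-1/(q-1)}dY'\Bigr)^{q-1},
\]
and the last factor is finite because $\frac{p-1}{q-1}<1$. Multiply by $\psi$ and integrate: $\int_QU^q\psi\le C\int_Q|\nabla U|^q\psi$.

\emph{Conclusion.} By Jensen's inequality, $\mathbf y(s)=\int_QU\psi$, which is locally Lipschitz by Lemma~\ref{lem:ut}, satisfies $\mathbf y'\ge c_1\mathbf y^q-C_1$ a.e., with $c_1,C_1>0$ depending on $p,q$. On $[-1,1]\times[\frac12,1]$ we have $U(\cdot,0)\ge H\chi(X)j(Y)\ell(\kappa^\beta Y)=H$. Choose $H$ so large that $\mathbf y(0)\ge(2C_1/c_1)^{1/q}$. Then $\mathbf y$ is nondecreasing and $\mathbf y'\ge\frac{c_1}2\mathbf y^q$ as long as $U$ exists, so $U$ exists at most up to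
$T_0=\frac{2}{c_1(q-1)}(2C_1/c_1)^{(1-q)/q}$.
\end{proof}

\subsection{Closeness, localization, monotonicity}
Let $C_\varphi=\sup|\Delta_p\varphi+|\nabla\varphi|^q|$, which does not depend on $\kappa$, and
\[
\varepsilon_\kappa=H\kappa^{1-\beta}+C_\varphi T_0\kappa^m\to0\quad(\kappa\to0).
\]

\begin{lemma}\label{lem:local}
\begin{itemize}
\item[(i)] $|u-\varphi|\le\varepsilon_\kappa$ and $u\ge\varphi-C_\varphi t$ in $\Omega\times[0,T)$.
\item[(ii)] For $\kappa$ small, $u=0$ in $\Omega\setminus([-7,7]\times[0,7])$ for all $t<T$.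
\item[(iii)] For such $\kappa$, $u(\cdot,t)$ is symmetric with respect to $x=0$ and $u_x\le0$ in $\Omega_+\times(0,T)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) $\varphi-C_\varphi t$ is a subsolution and $\varphi+C_\varphi t+H\kappa^{1-\beta}$ a supersolution. They are ordered with $u$ on the parabolic boundary, since $\varphi\le u_0\le\varphi+H\kappa^{1-\beta}$. Use Lemma~\ref{lem:time}.

(ii) Let $l=\frac{p-1}{p-2}$; this exists because $p>2$, and $(l-1)(p-1)=l$. On $\Omega\cap\{x>6\}$, $0\le t\le t_1$, let $S=\zeta_+^{\,l}$ with $\zeta=\frac{13}2+\frac t{2t_1}-x\le1$. Then $a(\nabla S)=-l^{p-1}\zeta_+^{\,l}e_1$, with $e_1=(1,0)$, is $C^1$, and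
\[
S_t=\frac l{2t_1}\zeta_+^{\,l-1},\qquad\Delta_pS=l^p\zeta_+^{\,l-1},\qquad|\nabla S|^q=l^q\zeta_+^{(l-1)q}\le l^q\zeta_+^{\,l-1}.
\]
So $S$ is a supersolution if $t_1=t_1(p,q)$ is so small that $\frac l{2t_1}\ge l^p+l^q$. On $x=6$ we have $\varphi=0$, so $u\le\varepsilon_\kappa\le2^{-l}\le S$ for $\kappa$ small. On $\partial\Omega$, $u=0\le S$, and at $t=0$, $u_0=0\le S$. If $T_0\kappa^m\le t_1$, comparison gives $u\le S$, which vanishes for $x\ge7$. The cases $x\le-7$ and $y\ge7$ are the same computation with $x$ replaced by $-x$ and by $y$.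

(iii) By (b), $u(-x,y,t)$ solves the same problem, so $u$ is symmetric by uniqueness. For $b\in(0,8)$ compare $u$ with $u(2b-x,y,t)$ in $(b,8)\times(0,8)$. They agree on $x=b$. On the rest of the lateral boundary $u=0$ by (ii) and the boundary condition, while the other function is $\ge0$. Initially $|2b-x|\le x$ and $u_0$ is nonincreasing in $|x|$. Hence $u(x,y,t)\le u(2b-x,y,t)$ for $b<x<8$. As $b$ is arbitrary, $u$ is nonincreasing in $x\in(0,8)$ for $0<y<8$. Elsewhere in $\Omega_+$, $u_x=0$ by (ii).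
\end{proof}

\subsection{Gradient bounds independent of \texorpdfstring{$\kappa$}{kappa}}

\begin{lemma}\label{lem:slopes}
Let $\kappa$ be small.
\begin{itemize}
\item[(i)] Let $B=1+3^q$ and $y_b=\frac1{2B}$. If $\frac38\le|x_*|\le8$, then $u(x_*,y,t)\le2y$ for $0\le y\le y_b$, $t<T$.
\item[(ii)] If $|x_*|\le2$, then $u(x_*,y,t)\ge\frac y2$ for $0\le y\le\frac14$, $t<T$.
\item[(iii)] There is $M_1$ independent of $\kappa$ such that $|\nabla u|\le M_1$ on $\{z\in\overline\Omega:|z|\ge\frac12\}\times[0,T)$.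
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $S=2y-By^2+(x-x_*)^2$ on $|x-x_*|<\frac18$, $0<y<y_b$. Then $1\le S_y\le2$, $|S_x|\le\frac14$, $1\le|\nabla S|<3$, and
\[
-\Delta_pS=|\nabla S|^{p-4}\bigl\{|\nabla S|^2(2B-2)+(p-2)(2BS_y^2-2S_x^2)\bigr\}\ge2B-2=2\cdot3^q\ge|\nabla S|^q,
\]
so $S$ is a supersolution. In this region $|x|\ge\frac14$, so $u_0=\varphi\le y$, and $2y-By^2\ge\frac32y$; hence $u_0\le S$. On $y=0$, $u=0\le S$. On $|x-x_*|=\frac18$, $S\ge y+\frac1{64}\ge y+\varepsilon_\kappa\ge u$, and on $y=y_b$, $S\ge\frac32y_b\ge y_b+\varepsilon_\kappa\ge u$ for $\kappa$ small. Compare and put $x=x_*$.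

(ii) Let $\underline S=\frac y2+y^2-\frac18(x-x_*)^2$ on $|x-x_*|<1$, $0<y<\frac14$, where $\varphi=y$. Since $\underline S_{yy}=2$, $\underline S_{xx}=-\frac14$, $\underline S_{xy}=0$ and $\underline S_y\ge\frac12$, $|\underline S_x|\le\frac14$,
\[
\Delta_p\underline S=|\nabla\underline S|^{p-4}\bigl\{\tfrac74|\nabla\underline S|^2+(p-2)(2\underline S_y^2-\tfrac14\underline S_x^2)\bigr\}>0,
\]
and $\underline S$ is a subsolution. Let $\kappa$ be so small that $C_\varphi T_0\kappa^m\le\frac1{16}$, so that $C_\varphi T\le\frac1{16}$. By Lemma~\ref{lem:local}(i), on $|x-x_*|=1$ we have $\underline S\le\frac34y-\frac18\le y-C_\varphi t\le u$, and on $y=\frac14$ we have $\underline S\le\frac3{16}\le\frac14-C_\varphi t\le u$. On $y=0$, $\underline S\le0$. Initially $\underline S\le\frac34y\le u_0$. Compare and put $x=x_*$.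

(iii) By (i), $u_x=0$ and $0\le u_y\le2$ at points $(x,0)$ with $\frac38\le|x|\le8$. Moreover $u_0=\varphi$ for $|z|\ge\frac14$, and $0\le u\le\sup\varphi+1$ if $\varepsilon_\kappa\le1$. Apply Lemma~\ref{lem:B} with $t_0=0$, $R=\frac1{16}$ and $z_0\in[-7,7]\times[0,7]$, $|z_0|\ge\frac12$; elsewhere $u=0$. The constant in Lemma~\ref{lem:B} does not involve $C_0$, which depends on $\kappa$.
\end{proof}

Next we show that away from the bump the gradient hardly moves. Since the time interval shrinks with $\kappa$, we need H\"older bounds for $\nabla u$ uniformly down to $t=0$. This is why Lemma~\ref{lem:reflect} extends $u$ to negative times.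

\begin{lemma}\label{lem:annulus}
For $\kappa$ small, $|\nabla u-e_2|\le\frac14$ on $\{1\le|z|\le3,\ y\ge0\}\times[0,T)$.
\end{lemma}

\begin{proof}
Assume $T_0\kappa^m\le1$, so $T\le1$. Let $1\le|z_*|\le3$, $z_*\in\{y\ge0\}$, and let $v$ be as in Lemma~\ref{lem:reflect}. In $B_{1/2}(z_*)\times(-1,T)$ we have $|\nabla v|\le\max(M_1,1)$ and $|f|\le M_1^q$: for $t>0$ by Lemma~\ref{lem:slopes}(iii), since $|z|\ge\frac12$, and for $t<0$ because there $v=y$ and $f=0$. By (R1), $[\nabla v]_{C^{\varrho,\varrho/2}}\le C$ on $B_{1/4}(z_*)\times(-\frac12,T)$ with $\varrho,C$ independent of $\kappa$. On the other hand $|v-y|\le\varepsilon_\kappa$ in this ball, by Lemma~\ref{lem:local}(i). Apply the mean value theorem to $v-y$ on the segment of length $\varsigma\le\frac18$ starting at $z_*$ in the direction of $\nabla(v-y)(z_*,t)$: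
\[
|\nabla v-e_2|(z_*,t)\le\frac{2\varepsilon_\kappa}\varsigma+C\varsigma^\varrho .
\]
Choose $\varsigma=\varepsilon_\kappa^{1/(1+\varrho)}$ and $\kappa$ small.
\end{proof}

\begin{lemma}[Nondegeneracy]\label{lem:nondeg}
For $\kappa$ small, $u_y\ge\frac14$ on $([-2,2]\times[0,2])\times[0,T)$.
\end{lemma}

\begin{proof}
For $0<h\le\frac18$ both $u(x,y+h,t)$ and $u(x,y,t)+\frac h4$ satisfy the equation in $(-2,2)\times(0,2)$. We show that the first is at least the second on the parabolic boundary. At $t=0$ this follows from \eqref{u0y}. On $y=0$, $u(x,h,t)\ge\frac h2$ by Lemma~\ref{lem:slopes}(ii). For points on $x=\pm2$ or $y=2$ the vertical segment from $(x,y)$ to $(x,y+h)$ lies in $2\le|z|\le\sqrt{4+(17/8)^2}<3$, where $u_y\ge\frac34$ by Lemma~\ref{lem:annulus}. Hence $u(x,y+h,t)\ge u(x,y,t)+\frac h4$ by comparison. Let $h\to0$.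
\end{proof}

\subsection{Summary}
\textbf{From now on $\kappa$ is fixed} so small that all of the above holds, and constants may depend on $\kappa$ and $u$. We collect what is needed later.

\begin{itemize}
\item By Lemma~\ref{lem:nondeg}, Lemma~\ref{lem:A} and Lemma~\ref{lem:ut}, on $(-2,2)\times(0,2)\times[0,T)$,
\begin{equation}\label{bounds}
\tfrac14\le|\nabla u|\le C_1y^{-\beta},\qquad \tfrac y4\le u\le C_2y^{1-\beta},\qquad|u_t|\le C_0 .
\end{equation}
(The bounds for $u$ follow by integrating $u_y$ from $y=0$.)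
\item Let $\mathcal N=\bigl((-2,2)\times[0,2)\bigr)\setminus\bigl([-\frac12,\frac12]\times\{0\}\bigr)$. On compact subsets of $\mathcal N$ the gradient is bounded up to $t=T$, by \eqref{bounds} and Lemma~\ref{lem:slopes}(iii), and $u_y\ge\frac14$. So by (R1), Lemma~\ref{lem:reflect} and Lemma~\ref{lem:boot}, for every compact $\mathcal K\subset\mathcal N$ and $t_1>0$ there is $\varrho\in(0,1)$ such that $u$ and $u_x$ extend to $C^{2+\varrho,1+\varrho/2}$ functions on $\mathcal K\times[t_1,T]$. For compact subsets of $(-2,2)\times[0,2)$ the same holds on $[t_1,\tau]$, $\tau<T$.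
\item By Lemma~\ref{lem:local}(ii), Lemma~\ref{lem:slopes}(iii) and \eqref{bounds},
\begin{equation}\label{gbus}
\emptyset\ne GBUS(u_0)\subset[-\tfrac12,\tfrac12]\times\{0\}.
\end{equation}
It is nonempty since $T<\infty$, $\|\nabla u(t)\|_\infty\to\infty$ and $\overline\Omega$ is compact.
\end{itemize}

\section{Strict monotonicity in \texorpdfstring{$x$}{x}}\label{sec:mono}

The comparison function $\vartheta xy^{-\gamma}u^\alpha$ of \eqref{intro:J} vanishes on $x=0$ and, as long as $\nabla u$ is bounded, is of order at most $xy^{\alpha-\gamma}$ with $\alpha-\gamma\ge1$. To place it below $-u_x$ on the parabolic boundary of $(0,1)\times(0,y_1)$ we need lower bounds for $-u_x$ that are linear in the distance to the axis $x=0$ and to the wall $y=0$, including the corner.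

The function $w=u_x\le0$ solves
\begin{equation}\label{eq:w}
w_t=A_{ij}w_{ij}+B_jw_j,\qquad B_j=\partial_iA_{ij}+q|\nabla u|^{q-2}u_j,
\end{equation}
in $(0,2)^2\times(0,T]$. On compact subsets of $\mathcal N\times(0,T]$ this equation is uniformly parabolic with bounded coefficients. If $w=0$ at some point of $(0,2)^2\times(0,T]$, the strong maximum principle gives $w\equiv0$ at all earlier times, hence $u_{0,x}\equiv0$ on $(0,2)^2$, as $\nabla u$ is continuous up to $t=0$. This contradicts the form of the bump ($\chi$ is not constant on $(0,\infty)$). So $w<0$ in $(0,2)^2\times(0,T]$. Fix $t_0\in(0,T)$.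

\begin{lemma}\label{lem:hopf}
There is $c>0$ such that
\begin{equation}\label{hopf1}
u_x(1,y,t)\le-cy\qquad(0\le y\le1,\ t\in[\tfrac{t_0}2,T)),
\end{equation}
and for every $y_1\in(0,1]$ there is $c(y_1)>0$ such that
\begin{equation}\label{hopf2}
u_x(x,y,t)\le-c(y_1)\,x\qquad(0\le x\le1,\ y_1\le y\le1,\ t\in[\tfrac{t_0}2,T)).
\end{equation}
\end{lemma}

\begin{proof}
As $w=0$ on $y=0$ and $w<0$ for $y>0$, the parabolic Hopf lemma gives $u_{xy}(1,0,t)<0$ for every $t\in[\frac{t_0}2,T]$ (at $t=T$ it uses only times $\le T$). By the summary above, $u_{xy}$ is continuous on $\mathcal K\times[\frac{t_0}2,T]$ for a compact neighborhood $\mathcal K$ of $(1,0)$ in $\mathcal N$. By compactness there are $c',y'>0$ with $u_{xy}(1,y,t)\le-c'$ for $0\le y\le y'$, hence $u_x(1,y,t)\le-c'y$ there. On $[y',1]\times[\frac{t_0}2,T]$ the continuous function $u_x(1,\cdot,\cdot)$ is negative, hence bounded away from $0$. This proves \eqref{hopf1}.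

For \eqref{hopf2} use $w=0$ on $x=0$ (symmetry) and $w<0$ for $0<x<2$. Hopf's lemma gives $u_{xx}(0,y,t)<0$ on the compact set $y_1\le y\le1$, $t\in[\frac{t_0}2,T]$. So there are $c',x'>0$ with $u_{xx}\le-c'$ for $0\le x\le x'$, and $u_x\le-c'x$ there; on $x'\le x\le1$, $u_x$ is bounded away from $0$.
\end{proof}

\begin{lemma}\label{lem:corner}
There is $c>0$ such that $u_x(x,y,t_0)\le-c\,xy$ on $[0,1]^2$.
\end{lemma}

\begin{proof}
For $t\in[\frac{t_0}2,t_0]$, $u$ and $u_x$ are $C^{2+\varrho,1+\varrho/2}$ on $[-1,1]\times[0,1]$, since $t_0<T$. The coefficients that could spoil a barrier at the corner are $A_{12}$ and $B_1$. They are odd in $x$ because $u$ is even in $x$, and they are Lipschitz in $x$: $\partial_xA_{12}$ and $\partial_xB_1$ involve only $\nabla u$, $D^2u$ and $D^2u_x$. So on $[0,1]^2$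
\[
|A_{12}|,|B_1|\le Cx,\qquad|B_2|\le C,\qquad A_{22}\ge\lambda_0>0 .
\]
Let $K\ge1$, $\tau=\frac{t_0}2$, $b=\frac{e-1}\tau$, $f=e^{Ky}-1-b(t_0-t)$ and $\Phi=\epsilon xf$ on $(0,1)\times(0,\frac1K)\times(t_0-\tau,t_0)$. There $|f|\le e-1<2$ and $e^{Ky}\ge1$, so
\begin{align*}
A_{ij}\Phi_{ij}+B_j\Phi_j&=\epsilon\bigl[2A_{12}Ke^{Ky}+A_{22}xK^2e^{Ky}+B_1f+B_2xKe^{Ky}\bigr]\\
&\ge\epsilon x\bigl[e^{Ky}(\lambda_0K^2-3CK)-2C\bigr]\ge\epsilon bx=\Phi_t
\end{align*}
for $K$ large. Let $W=-u_x\ge0$. At $t=t_0-\tau$, on $y=0$ and on $x=0$ we have $\Phi\le0\le W$. On $y=\frac1K$, $\Phi\le2\epsilon x\le W$ by \eqref{hopf2} with $y_1=\frac1K$, and on $x=1$, $\Phi\le\epsilon(e^{Ky}-1)\le\epsilon eKy\le W$ by \eqref{hopf1}, if $\epsilon$ is small. The maximum principle gives $W\ge\Phi$. So $W(\cdot,t_0)\ge\epsilon x(e^{Ky}-1)\ge\epsilon Kxy$ for $y\le\frac1K$. For $\frac1K\le y\le1$ use \eqref{hopf2}.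
\end{proof}

\section{The auxiliary function \texorpdfstring{$J$}{J}}\label{sec:J}

Let $k=1-\frac\beta2$, let $\alpha\in(1,2)$ be close to $1$, and $\gamma=k(\alpha-1)$. For $\vartheta,y_1\in(0,1]$ put
\[
F=u^\alpha,\quad d=y^{-\gamma},\quad g=\vartheta x\,d(y),\quad D=(0,1)\times(0,y_1),\quad J=u_x+gF=u_x+\vartheta xy^{-\gamma}u^\alpha .
\]
We write $F'=\alpha u^{\alpha-1}$ and $F''=\alpha(\alpha-1)u^{\alpha-2}$ for the derivatives with respect to $u$. We fix $\alpha$ so close to $1$ that, with $C_2$ from \eqref{bounds},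
\begin{equation}\label{alpha}
\gamma\le\tfrac1{16},\qquad(q-p+2)(2\gamma C_2)^{q-p+1}\le\tfrac{p-1}4,\qquad\nu:=\alpha(1-\beta)-\gamma>0 .
\end{equation}
This is possible since $\gamma\to0$ and $\nu\to1-\beta$ as $\alpha\to1$. Note $\alpha-\gamma=1+\frac\beta2(\alpha-1)\ge1$. By \eqref{bounds},
\begin{equation}\label{gF}
gF\le dF\le Cy^\nu\quad\text{in }D.
\end{equation}
In this section $C$ denotes constants independent of $\vartheta$ and $y_1$.

\begin{proposition}\label{prop:J}
For $y_1$ small, and then $\vartheta$ small, $J\le0$ in $D\times[t_0,T)$.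
\end{proposition}

The core of the proof is the following statement about possible interior maxima of $J$.

\begin{lemma}\label{lem:claim}
If $y_1$ is small, independently of $\vartheta\in(0,1]$, then $\mathcal LJ<0$ at every point of $D\times(t_0,T)$ where $J>0$ and $\nabla J=0$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:J}, given Lemma~\ref{lem:claim}]
Fix $y_1$ as in Lemma~\ref{lem:claim}. We first choose $\vartheta$ so that $J\le0$ on the parabolic boundary. $J$ is continuous on $\overline D\times[t_0,T)$, because $u\le C_\tau y$ for $t\le\tau<T$ and $\alpha>\gamma$. On $x=0$ and on $y=0$, $J=0$. On $x=1$, $u\le M_1y$ by Lemma~\ref{lem:slopes}(iii), so by \eqref{hopf1} $J\le-cy+\vartheta M_1^\alpha y^{\alpha-\gamma}\le0$ for $\vartheta$ small. On $y=y_1$, $J\le-c(y_1)x+\vartheta C(y_1)x\le0$ by \eqref{hopf2} for $\vartheta$ small. At $t=t_0$, $J\le-cxy+\vartheta C_{t_0}xy^{\alpha-\gamma}\le0$ by Lemma~\ref{lem:corner} for $\vartheta$ small. The condition $\alpha-\gamma\ge1$,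 i.e.\ $k\le1$, is used here.

If $\max_{\overline D\times[t_0,\tau]}J>0$ for some $\tau<T$, it is attained in $D\times(t_0,\tau]$, where $u$ is smooth; there $J_t\ge0$, $\nabla J=0$, $D^2J\le0$, so $\mathcal LJ\ge0$, which contradicts Lemma~\ref{lem:claim}.
\end{proof}

The restriction to points with $J>0$ and $\nabla J=0$ is essential. The bounds \eqref{bounds} say too little about $u_x,u_{xx},u_{xy}$ near the wall up to $t=T$. At such points, however, these derivatives are controlled by the explicit function $gF$: since $u_x\le0$,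
\begin{equation}\label{atmax}
|u_x|<gF,\qquad u_{xx}=-(gF)_x,\qquad u_{xy}=-(gF)_y .
\end{equation}
The remaining second derivative $u_{yy}$ is then controlled by the equation.

\begin{proof}[Proof of Lemma~\ref{lem:claim}]
\emph{Step 1: the seven terms.} As $\mathcal Lu_x=0$,
\[
\mathcal LJ=\mathcal L(gF)=g\mathcal LF-F\partial_i(A_{ij}g_j)-qF|\nabla u|^{q-2}\nabla u\cdot\nabla g-2A\nabla F\cdot\nabla g .
\]
With $A\nabla u\cdot\nabla u=(p-1)|\nabla u|^p$ and $P=u_t-|\nabla u|^q$,
\begin{align*}
\mathcal LF&=F'\bigl(u_t-(p-1)P-q|\nabla u|^q\bigr)-(p-1)F''|\nabla u|^p\\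
&=-F'\bigl[(p-2)u_t+(q-p+1)|\nabla u|^q\bigr]-(p-1)F''|\nabla u|^p .
\end{align*}
Next we compute $\partial_iA_{ij}$. Write $\xi=\nabla u$, $N=D^2u$. Since $A_{ij}=\partial_{\xi_j}a_i$, we have $\partial_iA_{ij}=\partial_{\xi_j}[A_{ik}(\xi)N_{ik}]$ with $N$ held fixed, and $A_{ik}N_{ik}=|\xi|^{p-2}\operatorname{tr}N+(p-2)|\xi|^{p-4}\,\xi\cdot N\xi$. Thus
\[
\partial_iA_{ij}=(p-2)|\xi|^{p-4}\xi_j\operatorname{tr}N+(p-2)(p-4)|\xi|^{p-6}\xi_j\,\xi\cdot N\xi+2(p-2)|\xi|^{p-4}(N\xi)_j .
\]
Splitting $N\xi=|\xi|^{-2}(\xi\cdot N\xi)\xi+(\tau\cdot N\xi)\tau$ with $\tau=(-u_y,u_x)/|\xi|$, the terms along $\xi$ combine to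
\[
\partial_iA_{ij}=(p-2)|\xi|^{-2}P\,\xi_j+2(p-2)|\xi|^{p-4}(\tau\cdot N\xi)\,\tau_j .
\]
Replacing $P$ by $u_t-|\nabla u|^q$ once more, and using $g_{xx}=0$, we get $\mathcal L(gF)=I_1+\dots+I_7$ with
\begin{align*}
&I_1=-(p-2)gF'u_t,\qquad I_2=-(q-p+1)gF'|\nabla u|^q,\qquad I_3=-(p-1)gF''|\nabla u|^p,\\
&I_4=-F(2A_{12}g_{xy}+A_{22}g_{yy}),\qquad I_5=-2(p-1)F'|\nabla u|^{p-2}\nabla u\cdot\nabla g,\\
&I_6=-F(\nabla u\cdot\nabla g)\bigl[(q-p+2)|\nabla u|^{q-2}+(p-2)u_t|\nabla u|^{-2}\bigr],\\
&I_7=-2(p-2)F|\nabla u|^{p-4}(\tau\cdot N\xi)(\tau\cdot\nabla g),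
\end{align*}
where $g_x=\vartheta d$, $g_y=-\gamma g/y$, $g_{xy}=-\gamma g/(xy)$, $g_{yy}=\gamma(\gamma+1)g/y^2$. Put
\[
\mathbf m=gF\,y^{-2}|\nabla u|^{p-2}>0,\quad s=\frac{yu_y}u,\quad\hat s=\frac{y|\nabla u|}u\ge s>0,\quad Y=y|\nabla u|^{q-p+1},
\]
\[
Q(s)=\alpha(\alpha-1)s^2-2\alpha\gamma s+\gamma(\gamma+1).
\]
If $u$ were a stationary function of $y$ alone, we would have $\hat s=s$, $u_t=u_x=0$, $I_1=I_7=0$, and the sum would be exactly
\[
-\mathbf m\bigl\{(p-1)Q(s)+Y[(q-p+1)\alpha s-(q-p+2)\gamma]\bigr\}.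
\]
For $U_*$ ($s=1-\beta$, $Y=\beta(p-1)$) the brace equals $(p-1)\nu(\nu+\beta)$, as in Section~\ref{sec:model}. In general we bound the sum from above by this expression, with $\hat s$ in place of $s$ in the square bracket, plus $\mathbf m$ times positive powers of $y$.

\emph{Step 2: $I_3+I_4+I_5$.} The $A_{12}$-term of $I_4$ is $2(p-2)\gamma F|\nabla u|^{p-4}u_xu_y\frac g{xy}\le0$, since $u_x\le0<u_y$. Use $A_{22}=|\nabla u|^{p-2}\bigl((p-1)-(p-2)u_x^2/|\nabla u|^2\bigr)$, $F''=\alpha(\alpha-1)F/u^2$, $F''|\nabla u|^2\ge F''u_y^2$, and that the $y$-part of $I_5$ is $2(p-1)\gamma\alpha\,gF|\nabla u|^{p-2}u_y/(uy)=2(p-1)\alpha\gamma s\,\mathbf m$. Then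
\[
I_3+I_4+I_5\le-(p-1)\mathbf m\,Q(s)+C\mathbf m\frac{u_x^2}{|\nabla u|^2}+CF'|\nabla u|^{p-2}\vartheta d\,|u_x| .
\]
By \eqref{atmax}, \eqref{gF} and $|\nabla u|\ge\frac14$, the first error is at most $C\mathbf m(gF)^2\le C\mathbf my^{2\nu}$. The second is at most $Cu^{\alpha-1}|\nabla u|^{p-2}y^{-\gamma}gF=C\mathbf m\,y^{2-\gamma}u^{\alpha-1}\le C\mathbf my^{2-\gamma}$.

\emph{Step 3: $I_1$ and $I_2$.} As $u\ge\frac y4$ and $|\nabla u|\ge\frac14$, $I_1\le CgF/u\le CgFy^{-1}\le C\mathbf my$. And $I_2=-(q-p+1)\alpha gF|\nabla u|^q/u=-(q-p+1)\alpha\,\mathbf m\,\hat sY$.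

\emph{Step 4: $I_6$.} The part with $g_y$ is at most
\[
(q-p+2)\gamma\,gFy^{-1}|\nabla u|^{q-1}+CgFy^{-1}|\nabla u|^{-1}\le(q-p+2)\gamma\,\mathbf mY+C\mathbf my .
\]
The part with $g_x$ is, by $|u_x|<gF$, at most
\[
C\,dF\,gF\bigl(|\nabla u|^{q-2}+|\nabla u|^{-2}\bigr)\le C\,dF\,\mathbf my^2\bigl(|\nabla u|^{q-p}+1\bigr)\le C\mathbf my^{\nu+1},
\]
because $|\nabla u|^{q-p}\le Cy^{-\beta(q-p)}=Cy^{-(1-\beta)}$.

\emph{Step 5: $I_7$.} This is the term in which second derivatives survive. From
\[
|\xi|^{4-p}P=\bigl((p-1)u_x^2+u_y^2\bigr)u_{xx}+2(p-2)u_xu_yu_{xy}+\bigl(u_x^2+(p-1)u_y^2\bigr)u_{yy}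
\]
and $u_x^2+(p-1)u_y^2\ge|\xi|^2$ we get $|u_{yy}|\le|\xi|^{2-p}|P|+C|u_{xx}|+C|u_{xy}|$. Since
\[
\tau\cdot N\xi=|\xi|^{-1}\bigl[u_xu_y(u_{yy}-u_{xx})+(u_x^2-u_y^2)u_{xy}\bigr],
\]
it follows that
\[
|\tau\cdot N\xi|\le C|u_x|\bigl(|u_{xx}|+|\xi|^{2-p}|P|\bigr)+C|\xi||u_{xy}| .
\]
Note that $u_{yy}$ comes with the small factor $u_x$. Now by \eqref{atmax}, $|u_{xx}|\le dF+gF'|u_x|\le Cy^{-1}\le C|\xi|y^{-1}$, as $gF'=\alpha gF/u\le4\alpha gF/y$. Also $|\xi|^{2-p}|P|\le|\xi|^{2-p}(C_0+|\xi|^q)\le C|\xi|^{q-p+2}\le C|\xi|y^{-1}$, since $\beta(q-p+1)=1$. Finally $|u_{xy}|\le\gamma gF/y+\alpha gF|\xi|/u$. Therefore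
\[
|\tau\cdot N\xi|\le C\,gF\,|\xi|\Bigl(\frac1y+\frac{|\xi|}u\Bigr),\qquad|\tau\cdot\nabla g|\le\vartheta d+\gamma\frac gy\,\frac{gF}{|\xi|},
\]
the second because $\tau\cdot\nabla g=(-u_yg_x+u_xg_y)/|\xi|$. So
\begin{align*}
|I_7|&\le C\,gF|\xi|^{p-2}\Bigl(\frac1{|\xi|y}+\frac1u\Bigr)\Bigl(dF+\frac{(gF)^2}{y|\xi|}\Bigr)\\
&\le C\mathbf m\,y\Bigl(dF+\frac{(gF)^2}y\Bigr)\le C\mathbf m\bigl(y^{1+\nu}+y^{2\nu}\bigr).
\end{align*}

\emph{Step 6: the sign.} Altogether, with $\nu_1=\min(1,2\nu)>0$ (note $2-\gamma>1$),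
\begin{equation}\label{LJ}
\mathcal LJ\le-\mathbf m\Bigl\{(p-1)Q(s)+Y\bigl[(q-p+1)\alpha\hat s-(q-p+2)\gamma\bigr]-Cy^{\nu_1}\Bigr\}.
\end{equation}
The minimum of $Q$ over $s\in\mathbb R$ is attained at $s=\gamma/(\alpha-1)=k$ and equals
\[
\gamma(\gamma+1)-\frac{\alpha\gamma^2}{\alpha-1}=\gamma\bigl[k(\alpha-1)+1-\alpha k\bigr]=\gamma(1-k)=\frac{\beta\gamma}2>0 ;
\]
this is where $k<1$ is used. The square bracket may be negative, but only when $\hat s$ is small.

\emph{Case $\hat s\ge2\gamma$.} Since $2(q-p+1)\ge q-p+2$, the square bracket is $\ge0$, and $\{\cdot\}\ge\frac{(p-1)\beta\gamma}2-Cy_1^{\nu_1}>0$ for $y_1$ small.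

\emph{Case $\hat s<2\gamma$.} Then $s<2\gamma$, so $Q\ge\gamma(1+\gamma-4\alpha\gamma)\ge\frac\gamma2$ by \eqref{alpha}. Moreover $|\nabla u|<2\gamma u/y\le2\gamma C_2y^{-\beta}$, so $Y\le(2\gamma C_2)^{q-p+1}$ and $(q-p+2)\gamma Y\le\frac{p-1}4\gamma$, again by \eqref{alpha}. Hence $\{\cdot\}\ge\frac{p-1}4\gamma-Cy_1^{\nu_1}>0$ for $y_1$ small.
\end{proof}

\emph{Consequence.} $J\le0$ means $\partial_x(u^{1-\alpha})=-(\alpha-1)u^{-\alpha}u_x\ge(\alpha-1)\vartheta xy^{-\gamma}$. Integrating from $0$ to $x$, dropping $u^{1-\alpha}(0,y,t)>0$ and using $\gamma/(\alpha-1)=k=1-\frac\beta2$,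
\begin{equation}\label{decay}
u(x,y,t)\le C_\vartheta\,x^{-2/(\alpha-1)}\,y^{1-\beta/2},\qquad0<x<1,\ 0<y<y_1,\ t_0\le t<T,
\end{equation}
where $C_\vartheta$ depends on the now fixed $\vartheta$.

\section{The barrier, and the proof of Theorem~\ref{thm:main}}\label{sec:barrier}

\begin{proposition}\label{prop:off}
If $0<|x_0|\le\frac12$, then $(x_0,0)\notin GBUS(u_0)$.
\end{proposition}

\begin{proof}
By symmetry let $0<x_0\le\frac12$; put $r=x_0/2$. By \eqref{decay}, $u\le C_3y^{1-\beta/2}$ for $|x-x_0|\le r$, $0<y<y_1$, $t\in[t_0,T)$. We localize the barrier of \eqref{1dbarrier} by letting the shift depend on $x$: it is positive near $x_0$, where we want a finite slope, and vanishes at $|x-x_0|=r$, where \eqref{decay} must suffice. Let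
\[
n=1-\tfrac{3\beta}4\in(1-\beta,1-\tfrac\beta2),\quad B=\frac{C_3}{2^n-1}\ge C_3,\quad\omega(x)=\epsilon\bigl(r^2-(x-x_0)^2\bigr)^{2/n}\le\epsilon,
\]
with $0<\epsilon\le\delta<y_1$, and
\[
S=B\bigl[(y+\omega)^n-\omega^n\bigr]\quad\text{on }R_\delta=\{|x-x_0|<r,\ 0<y<\delta\}.
\]

\emph{$S$ is a strict supersolution for $\delta$ small, uniformly in $\epsilon\le\delta$.} Put $\Upsilon=y+\omega\le2\delta$. Then
\begin{align*}
&S_y=Bn\Upsilon^{n-1},\qquad S_{yy}=-Bn(1-n)\Upsilon^{n-2},\qquad S_{xy}=\omega'S_{yy},\\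
&S_x=Bn(\Upsilon^{n-1}-\omega^{n-1})\omega',\\
&S_{xx}=Bn\bigl[(n-1)(\Upsilon^{n-2}-\omega^{n-2})\omega'^2+(\Upsilon^{n-1}-\omega^{n-1})\omega''\bigr].
\end{align*}
The exponent $2/n$ is chosen so that the negative powers of $\omega$ do no harm: with $\phi=r^2-(x-x_0)^2$ we have $|\omega'|\le C\epsilon\phi^{2/n-1}$, $|\omega''|\le C\epsilon\phi^{2/n-2}$, hence
\[
\omega^{n-1}|\omega'|\le C\epsilon^n\phi,\qquad\omega^{n-2}\omega'^2\le C\epsilon^n,\qquad\omega^{n-1}|\omega''|\le C\epsilon^n .
\]
As $\Upsilon\ge\omega$ and $n<1$, it follows that $|S_x|,|S_{xx}|,|\omega'|\le C_4$ with $C_4$ independent of $\epsilon\le\delta\le1$. On the other hand $S_y$ and $|S_{yy}|$ tend to $\infty$ uniformly on $R_\delta$ as $\delta\to0$. So for $\delta$ small,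
\[
(p-1)|S_{xx}|\le\tfrac14|S_{yy}|,\qquad2(p-2)|S_xS_yS_{xy}|\le2(p-2)C_4^2S_y|S_{yy}|\le\tfrac14S_y^2|S_{yy}|,\qquad|\nabla S|\le2S_y .
\]
In
\[
\Delta_pS=|\nabla S|^{p-4}\bigl\{|\nabla S|^2(S_{xx}+S_{yy})+(p-2)(S_x^2S_{xx}+2S_xS_yS_{xy}+S_y^2S_{yy})\bigr\}
\]
the terms with $S_{xx}$ are together at most $(p-1)|\nabla S|^2|S_{xx}|$, and $S_y^2S_{yy}\le0$. Hence $\Delta_pS\le-\frac12|\nabla S|^{p-2}|S_{yy}|$. Finally
\[
\frac{|\nabla S|^{q-p+2}}{|S_{yy}|}\le C\Upsilon^{(n-1)(q-p+2)-(n-2)}=C\Upsilon^{1-(1-n)/\beta}=C\Upsilon^{1/4},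
\]
so $\Delta_pS+|\nabla S|^q<0$ in $R_\delta$ for $\delta$ small. Fix such a $\delta$.

\emph{Boundary and initial values.} On $y=0$, $S=0=u$. On $|x-x_0|=r$, $S=By^n\ge C_3y^{1-\beta/2}\ge u$. If $y\ge\omega$, in particular on $y=\delta$, then $(y+\omega)^n-\omega^n$, which is decreasing in $\omega$, is at least $(2^n-1)y^n$, so $S\ge C_3y^n\ge C_3y^{1-\beta/2}\ge u$. At $t=t_0$ and $y<\omega$, concavity in $y$ gives $S\ge yS_y\ge Bn(2\epsilon)^{n-1}y\ge\|\nabla u(t_0)\|_\infty y\ge u$ for $\epsilon$ small. Fix such an $\epsilon$.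

\emph{Comparison.} If $u-S$ had a positive maximum on $\overline{R_\delta}\times[t_0,\tau]$, $\tau<T$, it would be attained in $R_\delta\times(t_0,\tau]$. There $u$ and $S$ are smooth, $\nabla u=\nabla S$, $D^2u\le D^2S$ and $0\le u_t=A_{ij}(\nabla S)u_{ij}+|\nabla S|^q\le\Delta_pS+|\nabla S|^q<0$, a contradiction. So $u\le S$ on $R_\delta\times[t_0,T)$.

\emph{Conclusion.} For $|x-x_0|\le\frac r2$ we have $\omega\ge\omega_0>0$ and, by concavity, $S\le Bn\omega_0^{n-1}y$. Hence $u_x=0$ and $0\le u_y\le C$ at $(x,0,t)$ for $t\in[t_0,T)$. Lemma~\ref{lem:B} with $z_0=(x_0,0)$, $R=\frac r2$ and initial time $t_0$ shows that $|\nabla u|$ is bounded on $(B_{r/4}(x_0,0)\cap\{y\ge0\})\times[t_0,T)$.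
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
$T<\infty$ by Lemma~\ref{lem:time}; symmetry and $u_x\le0$ hold by Lemma~\ref{lem:local}(iii). By \eqref{gbus}, $GBUS(u_0)$ is a nonempty subset of $[-\frac12,\frac12]\times\{0\}$, and by Proposition~\ref{prop:off} it contains no $(x_0,0)$ with $x_0\ne0$. So $GBUS(u_0)=\{(0,0)\}$. Undoing the scaling gives the result for the original $\Omega$.
\end{proof}

\section{Several blow-up points: proof of Theorem~\ref{thm:many}}\label{sec:many}

The solution of Theorem~\ref{thm:main} lives in a box at the wall up to the blow-up time. So small scaled copies of it can be placed independently at several boundary points.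

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Apply the construction in one fixed domain satisfying (a)--(d) with $L_1=L_2=10$, for instance the rectangle $(-20,20)\times(0,40)$ with corners rounded off smoothly, symmetrically and convexly near the vertices. This gives a solution $u$ on $[0,T)$, supported in $[-7,7]\times[0,7]$ for all $t<T$ (Lemma~\ref{lem:local}(ii)), with gradient blow-up exactly at the origin.

Let $\Omega$ and $z_1,\dots,z_n$ be as in Theorem~\ref{thm:many}. Near $z_i$ the boundary is a segment and $\Omega$ lies on one side of it. So for small $\lambda>0$ there are isometries $\mathcal R_i$ of $\mathbb R^2$ with $\mathcal R_i(0)=z_i$,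
\[
\mathcal R_i\bigl((-10\lambda,10\lambda)\times(0,10\lambda)\bigr)\subset\Omega,\qquad\mathcal R_i\bigl([-10\lambda,10\lambda]\times\{0\}\bigr)\subset\partial\Omega,
\]
and such that the closed boxes are disjoint. Set
\[
\hat u(z,t)=\sum_{i=1}^n\lambda^{1-\beta}u\bigl(\lambda^{-1}\mathcal R_i^{-1}z,\lambda^{-m}t\bigr),
\]
each term extended by $0$ outside its box. The equation is invariant under isometries and under the scaling, and each term vanishes near the part of the boundary of its box that lies in $\Omega$. Multiplying test functions by a cut-off which equals $1$ on the support of the term and vanishes near that part of the boundary, we see that each term is a weak solution in $\Omega$ with zero boundary values. The supports are disjoint for all $t<\lambda^mT$, so $\hat u$ is a weak solution, Lipschitz in space on $[0,\tau]$ for each $\tau<\lambda^mT$. By uniqueness it is the solution with data $\hat u(\cdot,0)\in C^2(\overline\Omega)$, $\hat u(\cdot,0)\ge0$. Its gradient becomes unbounded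 as $t\to\lambda^mT$, so $T_{max}=\lambda^mT$. Every point of $\overline\Omega$ has a neighborhood in which at most one term is not identically zero, so the gradient blow-up set is $\{z_1,\dots,z_n\}$. Finally, $\|\hat u(\cdot,0)\|_\infty=\lambda^{1-\beta}\|u(\cdot,0)\|_\infty$, the support of $\hat u(\cdot,0)$ lies within distance $O(\lambda)$ of the $z_i$, and $T_{max}=\lambda^mT$. All three quantities tend to $0$ as $\lambda\to0$, the first because $\beta<1$.
\end{proof}

\begin{thebibliography}{9}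
\bibitem{AS} Amal Attouchi, Philippe Souplet, \emph{Single point gradient blow-up on the boundary for a Hamilton-Jacobi equation with $p$-Laplacian diffusion}, arXiv:1404.5386 (2014).
\bibitem{DB} DiBenedetto, \emph{Degenerate Parabolic Equations}, 1993.
\bibitem{DF1} DiBenedetto, Friedman, J. reine angew. Math. 349 (1984).
\bibitem{DF2} DiBenedetto, Friedman, J. reine angew. Math. 357 (1985).
\bibitem{LSU} Ladyzhenskaya, Solonnikov, Ural'ceva, 1968.
\bibitem{Li} Lieberman, 1996.
\end{thebibliography}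

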